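# Fractional total coloring of graphs of large girth

## 1. Coloring the vertices and edges of a cycle

All graphs are finite and simple. Take the six-cycle $v_0v_1\dots v_5$ and color its vertices and edges together, so that no two adjacent or incident elements share a color. List the twelve elements in the order in which one meets them when walking around:
$$x_0=v_0,\quad x_1=v_0v_1,\quad x_2=v_1,\quad x_3=v_1v_2,\quad\dots,\quad x_{11}=v_5v_0 .$$
Two elements conflict exactly when their positions differ by $1$ (a vertex and an edge at it) or by $2$ (two consecutive vertices, or two consecutive edges). So $\{x_0,x_3,x_6,x_9\}$ is conflict-free, and so are its two shifts $\{x_1,x_4,x_7,x_{10}\}$ and $\{x_2,x_5,x_8,x_{11}\}$. Three colors suffice. Fewer do not, since $x_0,x_1,x_2$ conflict pairwise.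

Now take the five-cycle, with ten elements $x_0,\dots,x_9$. A conflict-free set has all cyclic gaps at least $3$, so it has at most $3$ elements, and three color classes cover at most nine of the ten elements. Let us allow fractions of color classes. The set $\{x_0,x_3,x_6\}$ has gaps $3,3,4$. Give each of its ten rotations the weight $\frac13$. Each element lies in exactly three rotations, so it receives weight $1$, and the total weight is $\frac{10}3$. Nothing smaller works: the ten elements demand total weight $10$, and each set serves at most three of them.

The same computation works for $C_n$. A conflict-free set has at most $s=\lfloor 2n/3\rfloor$ elements, a set of size $s$ with gaps at least $3$ exists, and its $2n$ rotations with weight $\frac1s$ each give total weight $2n/s$, which is optimal by counting. So the answer for $C_n$ is $2n/\lfloor 2n/3\rfloor$. It equals $3$ if $3\mid n$. Otherwise it is larger than $3$, and it tends to $3$ as $n\to\infty$.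

**Definition (fractional total coloring).** A *total independent set* of a graph $G$ is a set of vertices and edges no two of which are adjacent or incident. Equivalently, it is an independent set of the total graph $\mathcal T(G)$, whose vertices are the elements of $V(G)\cup E(G)$ and whose edges are the conflicts. For example, $\mathcal T(K_2)$ is a triangle. Let $\Phi(G)$ be the set of all total independent sets. For $w:\Phi(G)\to[0,1]$ put $w[x]=\sum_{I\ni x}w(I)$. The map $w$ is a *fractional $\lambda$-total coloring* if $\sum_Iw(I)\le\lambda$ and $w[x]\ge1$ for every $x\in V(G)\cup E(G)$. The *fractional total chromatic number* of $G$ is the infimum of all $\lambda$ for which such a $w$ exists.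

**Definition (girth).** The girth of $G$ is the length of its shortest cycle, and it is infinite if $G$ is acyclic. So "girth at least $g$" includes acyclic graphs.

There is one obvious lower bound. Let the *star* of $v$ be $\mathrm{St}(v)=\{v\}\cup\{e:e\ni v\}$. Its elements conflict pairwise, so a total independent set contains at most one of them, and for every $w\ge0$
$$\sum_I w(I)\ \ge\ \sum_{x\in \mathrm{St}(v)}w[x].\tag{1}$$
If $G$ has maximum degree $\Delta$, a vertex of degree $\Delta$ shows that the fractional total chromatic number is at least $\Delta+1$.

For trees the bound is attained once $\Delta\ge2$. Color from a root outwards with $\Delta+1$ colors. At a vertex $v$ whose own color and parent edge are already colored, the at most $\Delta-1$ child edges take different colors among the $\Delta-1$ remaining ones. At the root, the at most $\Delta$ child edges avoid only the root's color. Each child $u$ then takes a color different from those of $v$ and $uv$, and $\Delta+1-2\ge1$ colors are left. So the obstruction on $C_5$ has nothing to do with small neighborhoods, which are all trees when the girth is large. It is global, and for $\Delta=2$ it survives at every girth: the value of $C_n$ gets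 close to $\Delta+1$ without having to be equal to it.

What happens for larger $\Delta$? Three facts are quoted. Kilakos and Reed: the value is at most $\Delta+2$ for every graph of maximum degree $\Delta$. Kaiser, Král' and King: for $\Delta\in\{3\}\cup\{4,6,8,10,\dots\}$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has value $\Delta+1$. Finally, for every odd $\Delta\ge5$ and $\varepsilon>0$ there is $g$ such that maximum degree $\Delta$ and girth at least $g$ imply value at most $\Delta+1+\varepsilon$. In "The last fraction of a fractional conjecture" (arXiv:0912.0683, 2009), Kardos, Král and Sereni state the conjecture that for odd $\Delta\ge5$ one can drop the $\varepsilon$. We prove it, for all integers $\Delta\ge5$ at once.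

**Theorem B.** For every integer $\Delta\ge5$ there is $g$ such that every graph with maximum degree $\Delta$ and girth at least $g$ has fractional total chromatic number exactly $\Delta+1$.

## 2. Stars, maximal matchings, and four statements

**Definition (maximal matching).** For a matching $M$ let $S(M)$ be the set of vertices not covered by $M$. The matching is *maximal* if $S(M)$ is independent.

Let $G$ be $\Delta$-regular and suppose the value $\Delta+1$ is attained by some $w$. By (1) there is no waste: every $I$ of positive weight contains exactly one element of every star. Put $M=I\cap E(G)$. The vertices in $I$ are then exactly those not covered by $M$, so $S(M)\subseteq I$ is independent and $M$ is a maximal matching. Dividing the weights by $\Delta+1$ turns $w$ into a random maximal matching in which every edge has probability exactly $\frac1{\Delta+1}$. On $C_6$ this is a uniform choice among $\{v_1v_2,v_4v_5\}$, $\{v_0v_1,v_3v_4\}$ and $\{v_2v_3,v_5v_0\}$. So the following object is the right one.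

**Theorem A.** For every integer $\Delta\ge5$ there are $g$ and $\delta>0$ such that for every $\Delta$-regular graph $G$ of girth at least $g$ and every $p:E(G)\to[\frac1{\Delta+1}-\delta,\frac1{\Delta+1}+\delta]$ there is a random maximal matching $M$ of $G$ with $\Pr(e\in M)=p(e)$ for all $e\in E(G)$.

**Theorem C.** For every integer $\Delta\ge5$ there are $g$ and $\delta'>0$ such that for every $G$ of maximum degree $\Delta$ and girth at least $g$ and every $c:V\cup E\to[1-\delta',1+\delta']$,
$$\min\Big\{\sum_I w(I): w\ge0,\ w[x]\ge c(x)\ \forall x\Big\}=\max_{v\in V}\Big(c(v)+\sum_{e\ni v}c(e)\Big).$$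

**Corollary D.** For an integer $\Delta\ge1$, the statement "there is $g$ such that every graph of maximum degree $\Delta$ and girth at least $g$ has fractional total chromatic number $\Delta+1$" holds if and only if $\Delta\ge3$.

**Proof of Corollary D from Theorem B.** For $\Delta\ge5$ it is Theorem B, and for $\Delta=3,4$ it is the quoted result of Kaiser, Král' and King. For $\Delta=1$, the acyclic graph $K_2$ has value $3>2$, since $\mathcal T(K_2)=K_3$. For $\Delta=2$, Section 1 gives $2n/\lfloor2n/3\rfloor>3$ for $C_n$ with $3\nmid n$, and such $n$ can be arbitrarily large. $\square$

Two elementary facts about girth will be used many times.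

**(G1)** If two different paths with the same two ends have lengths $s$ and $t$, there is a cycle of length at most $s+t$. Indeed, the symmetric difference of their edge sets is nonempty and has only even degrees, so it contains a cycle.

**(G2)** If a walk $u_0u_1\dots u_\ell$ in a simple graph is non-backtracking ($u_{i-1}\ne u_{i+1}$ for $0<i<\ell$) and visits a vertex twice, there is a cycle of length at most $\ell$. Choose $i<j$ with $u_i=u_j$ and $j-i$ minimal. Then $j-i\ne1$ (no loops) and $j-i\ne2$ (no backtracking), so $u_i\dots u_j$ is a cycle.

**Step 1. Regularization.** This step embeds an arbitrary graph into a regular one, so that Theorem A can be applied. Let $G$ have maximum degree $\Delta$ and girth at least $g\ge3$. We claim that $G$ is a subgraph of a $\Delta$-regular graph $\hat G$ of girth at least $g$, in which the edges at $v\in V(G)$ are its edges in $G$ and $\Delta-\deg_Gv$ further edges, and no further edge has both ends in $V(G)$.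

List the deficient slots $s_1,\dots,s_n$, each vertex $v$ occurring $\Delta-\deg_Gv$ times. If $n=0$, take $\hat G=G$. Otherwise we first find an $n$-regular bipartite graph $Y$ of girth at least $g$. For $n=1$ take $Y=K_2$. For $n\ge2$, the Erdős–Sachs theorem gives an $n$-regular graph $Y_0$ of girth at least $g$. Let $Y$ be its bipartite double cover, with nodes $(x,0),(x,1)$ for $x\in V(Y_0)$ and edges $(x,0)(y,1)$ for $xy\in E(Y_0)$. It is $n$-regular and bipartite, and a cycle of $Y$ projects to a closed non-backtracking walk of the same length in $Y_0$, so by (G2) it has length at least $g$. By König's edge coloring theorem $Y$ has a proper edge coloring with colors $1,\dots,n$.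

Replace each node of $Y$ by a copy of $G$, and for each edge of $Y$ of color $i$ join the copies of $s_i$ in the two corresponding copies of $G$. Every node of $Y$ sees every color once, so a copy of $v$ receives exactly $\Delta-\deg_Gv$ new edges. The result is $\Delta$-regular, and it is simple because two copies are joined by at most one edge. A cycle of $\hat G$ either lies in one copy of $G$, or its new edges correspond to distinct edges of $Y$ forming a closed trail of positive length. The edge set of that trail is nonempty with all degrees even, so it contains a cycle of $Y$ and has at least $g$ edges. Identify $G$ with one of the copies. New edges join different copies, so none has both ends in $V(G)$.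

**Step 2. Theorem A implies Theorem B.** The lower bound is (1). For the upper bound, take the random maximal matching $M$ of $\hat G$ given by Theorem A with $p\equiv\frac1{\Delta+1}$. Then $\hat I=S(M)\cup M$ is a total independent set of $\hat G$. Every edge lies in it with probability $\frac1{\Delta+1}$, and every vertex with probability $1-\frac\Delta{\Delta+1}=\frac1{\Delta+1}$. For nonempty $I\in\Phi(G)$ put
$$w(I)=(\Delta+1)\Pr\big(\hat I\cap(V(G)\cup E(G))=I\big),$$
and put $w(\emptyset)=0$. Then $w[x]=1$ for all $x$, the total weight is at most $\Delta+1$, and $w(I)\le w[x]=1$ for any $x\in I$, so $w$ takes values in $[0,1]$. $\square$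

**Step 3. Theorem A implies Theorem C.** This step shows what the freedom in $p$ is good for. Let $K$ be the right-hand side of the formula. The inequality "$\ge$" is (1), applied at every $v$. For "$\le$", take $\delta$ from Theorem A, decreased if necessary so that $\delta<\frac1{\Delta+1}$, and let $\delta'=\delta/4$. A vertex of degree $\Delta$ and the fact that stars have at most $\Delta+1$ elements give $(\Delta+1)(1-\delta')\le K\le(\Delta+1)(1+\delta')$. On $\hat G$ put $p(e)=c(e)/K$ for $e\in E(G)$ and $p(e)=\frac1{\Delta+1}-\delta$ for the other edges. For $e\in E(G)$,
$$\Big|p(e)-\frac1{\Delta+1}\Big|=\frac{|(\Delta+1)c(e)-K|}{(\Delta+1)K}\le\frac1{\Delta+1}\cdot\frac{2\delta'}{1-\delta'}\le\delta .$$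
Take $M$ from Theorem A, put $\hat I=S(M)\cup M$, and give each $I\in\Phi(G)$ the weight $K\Pr(\hat I\cap(V(G)\cup E(G))=I)$. The total weight is $K$, and every edge receives $c(e)$. A vertex $v$ of degree $\Delta$ in $G$ receives $K-\sum_{e\ni v}c(e)\ge c(v)$. A vertex $v$ with $r=\deg_Gv<\Delta$ receives
$$K\Big(1-(\Delta-r)\Big(\frac1{\Delta+1}-\delta\Big)\Big)-\sum_{e\ni v}c(e)=K\Big[\frac{r+1}{\Delta+1}+(\Delta-r)\delta\Big]-\sum_{e\ni v}c(e).$$
So we need $c(v)+\sum_{e\ni v}c(e)\le K\big[\frac{r+1}{\Delta+1}+(\Delta-r)\delta\big]$. The left side is at most $(r+1)(1+\delta')$. The right side is at least $(1-\delta')(r+1)+\frac12(\Delta+1)\delta$, because $1-\delta'\ge\frac12$ and $\Delta-r\ge1$. The inequality holds because $2\delta'(r+1)\le2\delta'\Delta=\frac12\Delta\delta\le\frac12(\Delta+1)\delta$. $\square$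

From now on only Theorem A matters, and $\Delta\ge5$ is fixed.

## 3. No single edge can be exchanged, but short paths can

We recall the classical tool for random matchings with prescribed marginals.

**Edmonds' matching polytope theorem.** A nonnegative vector $x\in\mathbb R^{E(H)}$ is a convex combination of indicator vectors of matchings of $H$ if and only if $\sum_{e\ni v}x_e\le1$ for every vertex $v$, and $x(E(H[X]))\le\frac{|X|-1}2$ for every vertex set $X$ of odd size at least $3$.

A first attempt is to apply it to the constant vector $\frac1{\Delta+1}$ on a $\Delta$-regular graph. The vertex constraints are clear. If $|X|\le\Delta$, then $|E(G[X])|\le\frac{|X|(|X|-1)}2\le\Delta\,\frac{|X|-1}2$. If $|X|\ge\Delta+1$, then $\frac{\Delta|X|}{2(\Delta+1)}\le\frac{|X|-1}2$. So there always is a random matching $M$ with all edge probabilities $\frac1{\Delta+1}$, and every vertex is uncovered with probability exactly $\frac1{\Delta+1}$. What fails is maximality: $S(M)$ may contain adjacent vertices. On $C_5$ this cannot be avoided. Every maximal matching of $C_5$ has exactly two edges, so the edge probabilities of a random maximal matching add up to $2$, whereas $\frac13$ on each edge would give $\frac53$.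 Adding edges until $M$ becomes maximal destroys the probabilities.

A second attempt is to build a random maximal matching by a local random rule, so that large girth lets us compute the probabilities up to a small error $\eta$. Vertices are then uncovered with probability at least $\frac1{\Delta+1}-\Delta\eta$, and rescaling the weights as in Step 2 gives a bound slightly above $\Delta+1$. To reach $\Delta+1$ one has to repair the errors exactly. If $\Pr(e\in M)$ is slightly too small, one would like to add $e$ to $M$ with a small probability, and if it is too large, to delete $e$. Here is the exact obstruction: *a change of one edge never leads from a maximal matching to a maximal matching.* Two vertices that are both uncovered are not adjacent, so no edge can be added, and deleting $e=xy$ leaves the adjacent vertices $x,y$ uncovered.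

What can be changed is a short path. Let $M$ be a maximal matching, $S=S(M)$, and write $N(x)$ for the neighborhood of $x$. Consider three kinds of events and, on each, a *switch*.

* For a path $v_0v_1v_2v_3$: $O(v_0,v_1,v_2,v_3)=\{v_0,v_3\in S,\ v_1v_2\in M\}$. Switch: remove $v_1v_2$, add $v_0v_1$ and $v_2v_3$. Newly uncovered: nothing.
* For a path $abc$: $W(a,b,c)=\{a\in S,\ bc\in M,\ N(c)\cap S=\emptyset\}$. Switch: remove $bc$, add $ab$. Newly uncovered: $c$.
* For a path $v_0v_1v_2v_3$: $Z(v_0,v_1,v_2,v_3)=\{v_0v_1,v_2v_3\in M,\ (N(v_0)\cup N(v_3))\cap S=\emptyset\}$. Switch: remove $v_0v_1$ and $v_2v_3$, add $v_1v_2$. Newly uncovered: $v_0,v_3$.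

Here is an example on the nine-cycle $v_0\dots v_8$, with $M=\{v_1v_2,v_4v_5,v_7v_8\}$ and $S=\{v_0,v_3,v_6\}$. The event $O(v_0,v_1,v_2,v_3)$ holds, and the switch gives $\{v_0v_1,v_2v_3,v_4v_5,v_7v_8\}$ with only $v_6$ uncovered. For this matching $W(v_6,v_7,v_8)$ holds, since the neighbors $v_7,v_0$ of $v_8$ are covered, and the switch gives $\{v_0v_1,v_2v_3,v_4v_5,v_6v_7\}$ with only $v_8$ uncovered. All three matchings are maximal.

The effects of the three switches on the indicator vector of $M$ are
$$O:\ 1_{v_0v_1}-1_{v_1v_2}+1_{v_2v_3},\qquad W:\ 1_{ab}-1_{bc},\qquad Z:\ -1_{v_0v_1}+1_{v_1v_2}-1_{v_2v_3}.\tag{2}$$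
None of these is $\pm1_e$, but a single edge arises as a sum of two effects. For $e=v_2v_3$,
$$O(v_0,v_1,v_2,v_3)+W(v_2,v_1,v_0):\quad(1_{v_0v_1}-1_{v_1v_2}+1_{v_2v_3})+(1_{v_1v_2}-1_{v_0v_1})=1_e,\tag{3}$$
$$Z(v_0,v_1,v_2,v_3)+W(v_0,v_1,v_2):\quad(-1_{v_0v_1}+1_{v_1v_2}-1_{v_2v_3})+(1_{v_0v_1}-1_{v_1v_2})=-1_e.\tag{4}$$
The two switches of a pair are not made on the same outcome of $M$. With small probability we make one of them on outcomes where its event holds, and with the same small probability the other on outcomes where *its* event holds. Only expectations are added. This works if every switching event has probability at least some $\kappa>0$ depending only on $\Delta$, and if the errors $\Pr(e\in M)-\frac1{\Delta+1}$ are much smaller than $\kappa$. So the order of the constants is decisive: first $\kappa$, and afterwards the accuracy and the girth. We need a random maximal matching with nearly correct marginals whose construction leaves a fixed amount of slack, however accurate it is made.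

## 4. Replacing matching edges along alternating paths

This section is orientation for the construction. Imagine that $G$ came with two disjoint random perfect matchings $N_1,N_2$, each containing every edge with probability exactly $\frac1\Delta$. Start from $N_1$. Nothing is uncovered, and we must uncover each vertex with probability $\frac1{\Delta+1}$. Deleting an edge of $N_1$ uncovers two adjacent vertices. Instead take $v_0v_1,v_2v_3\in N_1$ with $f=v_1v_2\in N_2$, and replace the two $N_1$-edges by $f$. The newly uncovered vertices $v_0,v_3$, the *outers* of $f$, are at distance $3$. Do this for all $f$ in a set $C\subseteq N_2$ for which the paths $v_0v_1v_2v_3$ are disjoint and the outers form an independent set. If each edge of $N_2$ lies in $C$ with probability $\theta$, then an edge of $N_1$ is replaced with probability $2\theta$, and an edge of $G$ is in the resulting matching with probability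
$$\tfrac1\Delta\big(\theta+(1-2\theta)\big)=\tfrac{1-\theta}\Delta,\qquad\text{which equals }\tfrac1{\Delta+1}\text{ exactly for }\theta=\tfrac1{\Delta+1}.$$

The set $C$ will be chosen greedily: each edge of $N_2$ has a random label in $[0,1]$, the edges are processed in increasing order of labels, and $f$ is taken if no conflicting edge has been taken. Each of the two outers of $f$ has $\Delta-2$ edges outside $N_1\cup N_2$, so $f$ has about $D=2(\Delta-2)$ potential conflicts, and the conflict graph looks locally like a $D$-regular tree. On this tree the greedy process obeys a differential equation that can be solved. We stop at the label $\tau$ at which $\theta$ has the right value. The slack is that $\tau<1$: a label exceeds $\tau$ with the fixed probability $1-\tau>0$, and then its edge is certainly not in $C$.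

Three things need care. Suitable $N_1,N_2$ exist only up to an error of order $1/g$. The components of $N_1\cup N_2$ may be long, and edges in one component interact; we break the components into short pieces and use only every third edge of $N_2$ in a piece. And the claim about the conflict graph has to be proved.

## 5. The constants

Let $D=2(\Delta-2)$ and
$$\tau=\frac{3}{2(\Delta-3)}\left[\Big(\frac{\Delta+1}{\Delta-1}\Big)^{\Delta-3}-1\right].\tag{5}$$

**Claim 1.** $0<\tau<1$.

**Proof.** Clearly $\tau>0$. With $n=\Delta-3\ge2$, the inequality $\tau<1$ says $\big(\frac{n+4}{n+2}\big)^n<1+\frac{2n}3$, that is, $h(n)>0$ for $h(x)=\ln(1+\frac{2x}3)-x\ln\frac{x+4}{x+2}$. First, $h(2)=\ln\frac73-\ln\frac94>0$. Since $1/t$ is convex, the trapezoid rule on $[x+2,x+4]$ gives $\ln\frac{x+4}{x+2}\le\frac1{x+2}+\frac1{x+4}=\frac{2x+6}{(x+2)(x+4)}$. Hence for $x\ge2$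
$$h'(x)=\frac2{2x+3}-\ln\frac{x+4}{x+2}+\frac{2x}{(x+2)(x+4)}\ge\frac2{2x+3}-\frac6{(x+2)(x+4)}>0,$$
because $(x+2)(x+4)-3(2x+3)=x^2-1>0$. So $h$ increases on $[2,\infty)$ and is positive there. $\square$

For $\Delta=5$ we get $\tau=\frac34\big(\frac94-1\big)=\frac{15}{16}$. For $\Delta=4$ the formula would give $\tau=\frac32\big(\frac53-1\big)=1$ and no slack at all; this is where the argument needs $\Delta\ge5$.

Now put
$$\kappa=\frac1{2\Delta^2}\Big(\frac\tau3\Big)^2(1-\tau)^{6\Delta}>0,\qquad m=2\Delta^8+1,\qquad\delta=\frac\kappa{4m}.\tag{6}$$
These depend only on $\Delta$. *Afterwards* choose an integer $k\ge1$, then an integer $L\ge2$, then an integer $g$, such that with $\rho=4k+2$ and $\xi_k=\frac{(2\Delta)^k}{(k+1)!}$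
$$2\xi_k+2\Delta^{\rho+2}\Big(\frac1L+\frac6g\Big)+\frac3g\le\delta,\tag{7}$$
$$\frac{1-1/g}{\Delta}-2\Delta^{11}\Big(\frac1L+\frac6g\Big)\ge\frac1{2\Delta},\qquad g>2L(2k+2)+12.\tag{8}$$
This is possible: $\xi_k\to0$ as $k\to\infty$; for fixed $k$ a large $L$ makes the terms with $\frac1L$ small; then $g$ is taken large.

Let $G$ be $\Delta$-regular of girth at least $g$. The distance from a vertex to an edge is the smaller of its distances to the two ends, and the distance between two edges is the minimum distance between their ends. At most $2\sum_{i=0}^r(\Delta-1)^i\le2\Delta^{r+1}$ vertices are within distance $r$ of a given edge.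

## 6. Two matchings, broken into short pieces

**Lemma 2.** If $H$ has maximum degree at most $k'$ with $k'\ge2$ and girth at least $g$, there is a random matching $N$ of $H$ with $\Pr(e\in N)=(1-\frac1g)/k'$ for every $e\in E(H)$.

**Proof.** We check Edmonds' conditions for the constant vector $(1-\frac1g)/k'$. The vertex conditions are clear. Let $|X|\ge3$ be odd. If $|X|<g$, then $H[X]$ is a forest, and $x(E(H[X]))\le(|X|-1)/k'\le\frac{|X|-1}2$. If $|X|\ge g$, then $H[X]$ has at most $k'|X|/2$ edges, so $x(E(H[X]))\le(1-\frac1g)\frac{|X|}2\le\frac{|X|-1}2$. $\square$

**Step 4. The matchings $N_1$ and $N_2$.** This step constructs two disjoint, almost perfect matchings with almost uniform marginals. Let $N_1$ be the random matching of $G$ from Lemma 2 with $k'=\Delta$. Given $N_1$, pick for each vertex $v$ not covered by $N_1$ an incident edge $e_v$ by a fixed rule, and let $G_1$ be $G$ minus $N_1$ and all the $e_v$. Every vertex has lost an edge, so $G_1$ has maximum degree at most $\Delta-1$. Given $N_1$, let $N_2$ be the random matching of $G_1$ from Lemma 2 with $k'=\Delta-1$. Then the following holds.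

* $\Pr(e\in N_1)=(1-\frac1g)/\Delta$, and a vertex is uncovered by $N_1$ with probability $1-(1-\frac1g)=\frac1g$.
* An edge is missing from $G_1$ if it is in $N_1$, and otherwise only if one of its ends is uncovered by $N_1$. So $\Pr(e\notin E(G_1))$ lies between $\frac{1-1/g}\Delta$ and $\frac{1-1/g}\Delta+\frac2g$, and $\Pr(e\in E(G_1))$ differs from $\frac{\Delta-1}\Delta$ by at most $\frac2g$. Since $\Pr(e\in N_2)=\Pr(e\in E(G_1))\frac{1-1/g}{\Delta-1}$, we get $|\Pr(e\in N_2)-\frac1\Delta|\le\frac1{g\Delta}+\frac2{g(\Delta-1)}\le\frac1g$.
* A vertex $v$ loses one edge of its own and at most one more for each neighbor uncovered by $N_1$, so $\deg_{G_1}(v)\ge\Delta-1-\#\{\text{neighbors of }v\text{ uncovered by }N_1\}$. Taking expectations, $v$ is covered by $N_2$ with probability at least $(1-\frac1g)\big(1-\frac\Delta{(\Delta-1)g}\big)\ge1-\frac3g$.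

**Step 5. Breaking.** This step cuts the components of $F=N_1\cup N_2$ into short paths while touching only few vertices. Since $N_1\cap N_2=\emptyset$, the components of $F$ are alternating paths (possibly single vertices) and alternating cycles, the latter of length at least $g$. Independently for each component, let $f_1,\dots,f_r$ be its $N_2$-edges in order, along a path from a fixed end, and on a cycle in a fixed direction from a uniformly random start. Choose $\omega\in\{1,\dots,L\}$ uniformly and *break* the $f_i$ with $i\equiv\omega\pmod L$; on cycles also break $f_r$. A given $N_2$-edge has the residue $\omega$ with probability $\frac1L$, and on a cycle it is $f_r$ with probability $\frac1r\le\frac2g$, since $r$ is half the length of the cycle. So, given $N_1$ and $N_2$, each $N_2$-edge is broken with probability at most $\frac1L+\frac2g$.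

Let $B$ be the set of broken edges. The components of $(V,F\setminus B)$ are called *pieces*. They are paths with at most $L-1$ edges of $N_2$, hence with at most $2L$ vertices. The triple $\mathfrak F=(N_1,N_2,B)$ is the *frame*. A vertex is *bad* if it is uncovered by $N_1$, or uncovered by $N_2$, or an end of a broken edge. A vertex lies on at most one $N_2$-edge, so
$$\Pr(v\text{ bad})\le\frac1g+\frac3g+\frac1L+\frac2g=\frac1L+\frac6g.\tag{9}$$

**Step 6. The contracted graph $G^*$.** This step shows that the pieces are arranged in a locally tree-like way. Contract every piece to a node. The edges of the resulting multigraph $G^*$ are those of $E(G)\setminus(F\setminus B)$. Take a cycle of length $\ell\ge1$ in $G^*$, where $\ell=1$ means a loop and $\ell=2$ two parallel edges. It passes through $\ell$ different pieces and uses $\ell$ different edges, none of which belongs to a piece. Completing it by subpaths of these pieces, each with at most $2L-1$ edges, gives a cycle of the simple graph $G$ of length at most $\ell+\ell(2L-1)=2L\ell$. So $\ell\ge\frac g{2L}>2k+2$ by (8). Hence $G^*$ has girth larger than $2k+2\ge4$, and in particular neither loops nor parallel edges.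

**Step 7. Eligible edges and their conflicts.** This step defines the edges that may be used for replacement, and the conflict graph. For an $N_1$-covered vertex $v$ let $\bar v$ be the other end of its $N_1$-edge. An edge $f=v_1v_2\in N_2\setminus B$ is *eligible* if $v_1,v_2$ are $N_1$-covered. Then $P_f=v_0v_1v_2v_3$ with $v_0=\bar v_1$ and $v_3=\bar v_2$ is a path in the piece of $f$, and $v_0,v_3$ are the *outers* of $f$. For an $N_1$-covered vertex $v$ let $f(v)$ be the $N_2$-edge at $\bar v$, whenever it exists. If $v$ is an outer of an eligible edge, that edge contains $\bar v$, so it is $f(v)$. Hence $v$ is an outer of at most one eligible edge. Moreover: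
$$\text{if } v,\ \bar v\text{ and the other end of }f(v)\text{ are not bad, then }f(v)\text{ exists and is eligible.}\tag{10}$$
Here is how to read and check (10). The vertex $v$ is not bad, so $\bar v$ exists; $\bar v$ is not bad, so $f(v)$ exists and is unbroken; its ends are $N_1$-covered because they are not bad.

Let $\hat H$ be the graph on the eligible edges in which $f\sim f'$ if they lie in different pieces and some edge of $G$ joins an outer of $f$ to an outer of $f'$. An outer $v$ has at most $\Delta-1$ neighbors other than $\bar v$, the vertex $\bar v$ lies in the piece of $v$, and each neighbor is an outer of at most one eligible edge. So $\hat H$ has maximum degree at most $2(\Delta-1)$.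

## 7. The random maximal matching

**Step 8. Candidates.** This step ensures that edges in one piece never conflict. Given $\mathfrak F$, choose independently a uniform *phase* $\varphi_Q\in\mathbb Z_3$ for each piece $Q$ and a uniform *label* in $[0,1]$ for each $N_2$-edge; the labels are almost surely distinct. Enumerate the unbroken $N_2$-edges of each piece consecutively along the path, in a fixed direction. An eligible edge of index $i$ in $Q$ is a *candidate* if $i\equiv\varphi_Q\pmod3$.

For distinct candidates $f,f'$ the paths $P_f,P_{f'}$ are disjoint. This is clear in different pieces. In the same piece, $V(P_f)$ is the union of the two $N_1$-edges meeting $f$, an $N_1$-edge meets only consecutive $N_2$-edges, and the indices of $f$ and $f'$ differ by at least $3$.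

Also, outers of distinct candidates $f,f'$ in the same piece are never adjacent. Suppose $vz$ is an edge, with $v$ an outer of $f$ and $z$ an outer of $f'$.

* If $vz\in N_1$, then $z=\bar v\in V(P_f)\cap V(P_{f'})$, impossible.
* If $vz$ is an unbroken $N_2$-edge, then $f,\ \bar vv,\ vz,\ z\bar z,\ f'$ are consecutive in the piece, and the indices of $f$ and $f'$ differ by exactly $2$, impossible.
* If $vz\notin F\setminus B$, then $vz$ is a loop of $G^*$, impossible.

The two outers of a single $f$ are not adjacent, since otherwise there would be a $4$-cycle.

**Step 9. Greedy choice and completion.** This step defines the matching. Let $H$ be the subgraph of $\hat H$ induced by the candidates. Process the candidates with label at most $\tau$ in increasing order of labels, and put $f$ into $C$ if no $H$-neighbor of $f$ is already in $C$. For example, if $H$ is a path $f_1f_2f_3$ with labels $\frac12\tau$, $\frac34\tau$ and $\frac12(1+\tau)$, then $f_1$ enters, $f_2$ is blocked, and $f_3$ is not processed. By Step 8 and the definition of $\hat H$, the set of all outers of $C$ is independent in $G$. Let $V(C)$ be the set of ends of edges of $C$, and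
$$M'=C\cup\{e\in N_1:e\cap V(C)=\emptyset\}.$$
This is a matching. Which vertices does it leave uncovered? An $N_1$-uncovered vertex is uncovered by $M'$, since ends of eligible edges are $N_1$-covered. If an $N_1$-covered vertex $v$ is uncovered by $M'$, then $v\notin V(C)$ and $v\bar v\notin M'$, so $\bar v\in V(C)$, and $v$ is an outer of an edge of $C$. Conversely, an outer $v$ of $f\in C$ is not in $V(C)$, because the paths $P_{f'}$, $f'\in C$, are disjoint and $v$ is not an end of $f$; and $v\bar v\notin M'$ since $\bar v\in V(C)$. So the vertices uncovered by $M'$ are exactly the outers of $C$ and the $N_1$-uncovered vertices.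

Extend $M'$ to a maximal matching $M\supseteq M'$ by adding edges greedily in a fixed order. The outers of $C$ are independent, so every added edge has an end uncovered by $N_1$. Therefore
$$0\le\Pr(e\in M)-\Pr(e\in M')\le\frac2g.\tag{11}$$

## 8. The greedy process on a tree

**Lemma 3.** If $f\in N_2$ and no bad vertex is within distance $4k+2$ of $f$, then $\big|\Pr(f\in C\mid\mathfrak F)-\frac1{\Delta+1}\big|\le\xi_k$.

The proof occupies this section.

**Step 10. Degrees in the conflict graph.** The aim is to see that $\hat H$ is exactly $D$-regular near $f$. The edge $f$ is eligible, since its ends are not bad. Let $f^0=f,f^1,\dots,f^j$ be a walk in $\hat H$. The outers of $f^j$ are within distance $4j+1$ of $f$. This is clear for $j=0$, and one step of the walk adds at most $4$: from an outer of $f^i$ to an adjacent outer $z$ of $f^{i+1}$, to $\bar z$, to the other end of $f^{i+1}$, to its other outer.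

Let $j\le k-1$. Each outer $v$ of $f^j$ is within distance $4k-3$ of $f$, hence not bad. So its $N_1$-edge and its $N_2$-edge exist and are in $F\setminus B$, and its other $\Delta-2$ edges are edges of $G^*$. Each of these leads to a vertex $z$ in another piece, as there are no loops. The vertices $z$, $\bar z$ and the other end of $f(z)$ are within distance $4k-2$, $4k-1$ and $4k$ of $f$, hence not bad. By (10), $f(z)$ is eligible, and it is a neighbor of $f^j$ in $\hat H$. Conversely, every $\hat H$-neighbor of $f^j$ arises in this way, because an edge between different pieces is an edge of $G^*$. The two outers of $f^j$ are not adjacent, so altogether these are $2(\Delta-2)=D$ different edges of $G^*$ at one node. As $G^*$ has no parallel edges, they lead to $D$ distinct pieces. Hence $f^j$ has exactly $D$ neighbors in $\hat H$, lying in distinct pieces, and each step from $f^j$ corresponds to a unique edge of $G^*$.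

**Step 11. The ball of radius $k$ is a tree in distinct pieces.** This gives the independence needed later. Call a walk in $\hat H$ *reduced* if $f^{i+1}\ne f^{i-1}$ for all $i$. Consider a reduced walk of length at most $k$ from $f$ and the walk that it induces in $G^*$. The induced walk is non-backtracking. Otherwise the steps $f^{i-1}\to f^i\to f^{i+1}$ would use the same edge of $G$, whose end outside the piece of $f^i$ would be an outer of both $f^{i-1}$ and $f^{i+1}$, so that $f^{i-1}=f^{i+1}$. Distinct reduced walks induce distinct walks in $G^*$: if one is a proper initial part of the other, the lengths differ, and otherwise, where they first differ, they go to distinct neighbors of the same $f^j$, which lie in distinct pieces. Finally, two distinct non-backtracking walks of length at most $k$ from one node of $G^*$ have distinct ends: by (G2) both are paths, and if they had the same end, (G1) would give a cycle of length at most $2k$ in $G^*$.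

So distinct reduced walks of length at most $k$ from $f$ end in distinct pieces, and in particular at distinct nodes of $\hat H$. Every node within distance $k$ of $f$ in $\hat H$ is the end of such a walk, namely of a shortest path. Thus the nodes of the ball of radius $k$ are in bijection with these walks, and the depth of a node is the length of its walk. If a node has depth $j\le k-1$, each of its $D$ neighbors is either its predecessor on the walk (if $j\ge1$) or the end of a one-step extension of the walk. Hence the ball, taken with only those $\hat H$-edges that have an end at depth at most $k-1$, is a tree. The root has $D$ children, the nodes of depth $1,\dots,k-1$ have $D-1$ children each, and all nodes lie in distinct pieces.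

Given $\mathfrak F$, the edge $f$ is a candidate with probability $\frac13$. Given also that it is a candidate, each other node of the ball is a candidate with probability $\frac13$, independently, because phases of distinct pieces are independent. The labels are independent and uniform, and independent of this.

**Step 12. Comparison with an infinite tree.** This step replaces the finite ball by a model in which we can compute. Take the infinite $D$-regular tree with a root. The root is retained, all other nodes are retained independently with probability $\frac13$, and labels are independent and uniform in $[0,1]$. A path of $j+1$ nodes has decreasing labels with probability $\frac1{(j+1)!}$, so the expected number of label-decreasing paths with $j$ edges from a given node is at most $D^j/(j+1)!\to0$. Almost surely, therefore, no node starts an infinite label-decreasing path, and by König's infinity lemma only finitely many nodes are reachable from a given node by label-decreasing paths. Hence the rule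

$$x\in C\iff x\text{ is retained, has label}\le\tau,\text{ and no neighbor of }x\text{ with smaller label is in }C\tag{12}$$

determines almost surely whether $x\in C$, by a finite recursion that passes from a node to its neighbors of smaller label. The greedy choice in $\hat H$ satisfies the same rule, with "candidate" in place of "retained".

Suppose that, in the depth-$k$ tree of either model, no label-decreasing path with $k$ edges starts at the root. The recursion started at the root moves along label-decreasing walks. Such a walk never returns to a node, so inside the tree it only increases its depth. It cannot reach depth $k$, because this would give a label-decreasing path with $k$ edges. So the recursion only visits nodes of depth at most $k-1$ and compares their labels with those of their neighbors, all of which belong to the depth-$k$ tree. Membership of the root in $C$ is then the same function of the depth-$k$ tree with its labels and its retained nodes (candidates) in both models. Coupling the two depth-$k$ trees identically,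
$$\big|\Pr(f\in C\mid\mathfrak F,\ f\text{ candidate})-\Pr\nolimits_{\mathrm{ideal}}(\mathrm{root}\in C)\big|\le\frac{D^k}{(k+1)!}\le\xi_k.\tag{13}$$

**Step 13. The differential equation.** This step computes the ideal probability and explains (5). For $0\le t\le\tau$ let $\alpha(t)$ be the probability that a retained non-root node has label at most $t$ and belongs to $C$ computed in the subtree formed by it and its descendants. Suppose a node has label $s\le\tau$, and consider a child with label less than $s$. The recursion started at the child visits only the child and its descendants, since the parent of every visited node has a larger label. So the child is in $C$ if and only if it is in $C$ computed in its own subtree. Each child is, independently, retained, of label less than $s$ and in $C$ of its own subtree with probability $\alpha(s)/3$. By (12),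
$$\alpha(t)=\int_0^t\Big(1-\frac{\alpha(s)}3\Big)^{D-1}ds,\qquad\Pr\nolimits_{\mathrm{ideal}}(\mathrm{root}\in C)=\int_0^\tau\Big(1-\frac{\alpha(s)}3\Big)^{D}ds.$$
The first equation shows that $\alpha$ is continuous, and then that it is continuously differentiable. Put $q=1-\alpha/3$. Then $q(0)=1$ and $q'=-\frac13q^{D-1}$, so $(q^{-(D-2)})'=\frac{D-2}3$ and
$$q(t)^{-(D-2)}=1+\frac{D-2}3\,t.$$
Since $D-2=2(\Delta-3)$, the choice (5) makes $q(\tau)^{-2(\Delta-3)}=\big(\frac{\Delta+1}{\Delta-1}\big)^{\Delta-3}$, that is, $q(\tau)^2=\frac{\Delta-1}{\Delta+1}$. Substituting $q^{D-1}ds=-3\,dq$,
$$\int_0^\tau q^D\,ds=\int_{q(\tau)}^13q\,dq=\frac32\big(1-q(\tau)^2\big)=\frac3{\Delta+1}.$$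
(For $\Delta=5$: $q(t)^{-4}=1+\frac43t$, at $t=\frac{15}{16}$ this is $\frac94$, so $q(\tau)^2=\frac23$ and the integral is $\frac12$.) Multiplying (13) by $\Pr(f\text{ candidate}\mid\mathfrak F)=\frac13$ gives $|\Pr(f\in C\mid\mathfrak F)-\frac1{\Delta+1}|\le\frac13\xi_k\le\xi_k$. This proves Lemma 3. $\square$

## 9. All marginals are within $\delta$ of $1/(\Delta+1)$

**Proposition 4.** $\big|\Pr(e\in M)-\frac1{\Delta+1}\big|\le\delta$ for every $e\in E(G)$.

**Proof.** Let $\Gamma$ be the event, determined by $\mathfrak F$, that no bad vertex is within distance $\rho+1=4k+3$ of $e$. By (9) and the count of vertices, $\Pr(\Gamma^c)\le2\Delta^{\rho+2}(\frac1L+\frac6g)$. On $\Gamma$ there are three cases.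

* If $e\in N_2$, then $e\in M'$ if and only if $e\in C$, and Lemma 3 applies to $e$.
* If $e=xy\in N_1$, then $e\notin M'$ if and only if one of the $N_2$-edges at $x$ and $y$ is in $C$. These two edges exist, are unbroken, and are consecutive in one piece, so they are never both candidates, and the two events are disjoint. Lemma 3 applies to each of them, since a vertex within distance $4k+2$ of such an edge is within distance $4k+3$ of $e$.
* If $e\notin F$, then $e\notin M'$.

So on $\Gamma$ we have $|\Pr(e\in M'\mid\mathfrak F)-\phi_e|\le2\xi_k$, where $\phi_e$ is $\frac1{\Delta+1}$, $\frac{\Delta-1}{\Delta+1}$, $0$ in the three cases. The probabilities of $e\in N_1$ and $e\in N_2$ are within $\frac1g$ of $\frac1\Delta$, and $\frac1\Delta\big(\frac1{\Delta+1}+\frac{\Delta-1}{\Delta+1}\big)=\frac1{\Delta+1}$. Hence $|\mathbb E\phi_e-\frac1{\Delta+1}|\le\frac1g\cdot\frac\Delta{\Delta+1}\le\frac1g$. With (11), the total error is at most $2\xi_k+\Pr(\Gamma^c)+\frac1g+\frac2g\le\delta$ by (7). $\square$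

This is the second attempt of Section 3 carried out. It remains to repair the errors exactly.

## 10. Every switching event has probability at least $\kappa$

Write $S=S(M)$. The following lemma turns the slack $\tau<1$ into a lower bound.

**Lemma 5.** Given $\mathfrak F$, let $A$ be a set of at most two eligible edges and $R$ a set of $N_2$-edges with $A\cap R=\emptyset$ and $|R|\le2\Delta+2$. Suppose the members of $A$ are pairwise non-adjacent in $\hat H$ and, if they are in the same piece, have indices congruent mod $3$. Then
$$\Pr(A\subseteq C,\ R\cap C=\emptyset\mid\mathfrak F)\ge\Big(\frac\tau3\Big)^2(1-\tau)^{6\Delta}.$$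

**Proof.** With probability at least $3^{-|A|}$ the phases make all of $A$ candidates. Independently of the phases, with probability at least $\tau^{|A|}(1-\tau)^{|R|+4(\Delta-1)}$, all labels in $A$ are at most $\tau$, while the labels of all members of $R$ and of all $\hat H$-neighbors of $A$ exceed $\tau$. Here we use that neither $R$ nor the set of $\hat H$-neighbors of $A$ meets $A$, and that $A$ has at most $4(\Delta-1)$ neighbors. In this situation $R\cap C=\emptyset$, no $\hat H$-neighbor of a member of $A$ is in $C$, and so each member of $A$, being a candidate with label at most $\tau$, is in $C$. Finally $|R|+4(\Delta-1)\le6\Delta$ and $(\tau/3)^{|A|}\ge(\tau/3)^2$. $\square$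

**Step 14. A good local environment.** This step translates events about $M$ and $S$ into events about $C$. For an edge $e$, let $\Gamma(e)$ be the event that $e\in N_1$ and no bad vertex is within distance $10$ of $e$. It is determined by $\mathfrak F$, and by (8) and (9)
$$\Pr(\Gamma(e))\ge\frac{1-1/g}\Delta-2\Delta^{11}\Big(\frac1L+\frac6g\Big)\ge\frac1{2\Delta}.\tag{14}$$
On $\Gamma(e)$ the following holds.

* For every vertex $x$ within distance $5$ of $e$, the edge $f(x)$ is defined and eligible. Indeed $x$, $\bar x$ and the other end of $f(x)$ are within distance $7$, and (10) applies.
* If such an $x$ is uncovered by $M$, then $f(x)\in C$. Indeed $x$ is uncovered by $M'$ and $N_1$-covered, so it is an outer of an edge of $C$, and that edge is $f(x)$.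
* Conversely, if $f(x)\in C$, then $x\in S$. Indeed $x$ is uncovered by $M'$, and no edge at $x$ was added afterwards, because every added edge has an $N_1$-uncovered end, while $x$ and its neighbors are $N_1$-covered.
* An $N_1$-edge whose two ends have their $N_2$-edges outside $C$ is in $M'\subseteq M$.

**Step 15. The events $O$.** *For every path $v_0v_1v_2v_3$ we have $\Pr(O(v_0,v_1,v_2,v_3))\ge\kappa$.* Work on $\Gamma(v_1v_2)$, so $\bar v_1=v_2$. Let $A=\{f(v_0),f(v_3)\}$, and let $R$ consist of the $N_2$-edges at $v_1$ and at $v_2$. Write $f(v_0)=\bar v_0x_0$ and $f(v_3)=\bar v_3x_3$. We check the hypotheses of Lemma 5.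

We have $\bar v_0\ne v_1$, because $\bar v_1=v_2\ne v_0$, and $\bar v_3\ne v_2$, because $\bar v_2=v_1\ne v_3$. Since $N_1$-edges and $N_2$-edges are different, the walk
$$\bar x_0,\ x_0,\ \bar v_0,\ v_0,\ v_1,\ v_2,\ v_3,\ \bar v_3,\ x_3,\ \bar x_3$$
is non-backtracking. It has $9$ edges and $g>12$, so by (G2) it is a path, and it is induced, because a chord would give a cycle of length at most $10$. Hence $f(v_0)\ne f(v_3)$, and neither contains $v_1$ or $v_2$, so $A\cap R=\emptyset$. Also the outers $v_0,\bar x_0$ of $f(v_0)$ are not adjacent to the outers $v_3,\bar x_3$ of $f(v_3)$, so the two edges are not adjacent in $\hat H$.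

Suppose both lie in the same piece $Q$. Then $v_0,v_3\in Q$, and the $v_0$–$v_3$ path in $Q$ has length less than $2L$. It must be $v_0v_1v_2v_3$, since otherwise (G1) gives a cycle of length at most $2L+2<g$. As $v_1v_2\in N_1$, the edges $v_0v_1$ and $v_2v_3$ are unbroken $N_2$-edges, and $f(v_0),\,v_0v_1,\,v_2v_3,\,f(v_3)$ are consecutive among the $N_2$-edges of $Q$. So the indices of $f(v_0)$ and $f(v_3)$ differ by $3$ and are congruent mod $3$.

By Lemma 5 and (14), the event that $\Gamma(v_1v_2)$ holds, $A\subseteq C$ and $R\cap C=\emptyset$ has probability at least $\frac1{2\Delta}(\frac\tau3)^2(1-\tau)^{6\Delta}\ge\kappa$. By Step 14 it implies $v_0,v_3\in S$ and $v_1v_2\in M$, which is $O$.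

**Step 16. The events $W$.** *For every path $abc$ we have $\Pr(W(a,b,c))\ge\kappa$.* Work on $\Gamma(bc)$, so $\bar b=c$. Let $A=\{f(a)\}$, and let $R$ consist of the $N_2$-edges at $b$ and $c$ and of all $f(z)$ with $z\in N(c)\setminus\{b\}$; so $|R|\le2+(\Delta-1)=\Delta+1$. We must check that $f(a)\notin R$. Write $f(a)=\bar ax$.

* $\bar a\ne b$, since $\bar b=c\ne a$.
* $\bar a\ne c$, since $\bar c=b\ne a$.
* $x\ne b$, since otherwise $a\bar ab$ would be a triangle.
* $x\ne c$, since otherwise $a\bar acb$ would be a $4$-cycle.

So $f(a)$ is not the $N_2$-edge at $b$ or at $c$. Suppose $f(a)=f(z)$ with $z\in N(c)\setminus\{b\}$. Then $z\ne a$, as there is no triangle, so $\bar z\ne\bar a$ and $P_{f(a)}=a\,\bar a\,\bar z\,z$. This path and the path $abcz$ both join $a$ to $z$ and have length $3$, and they are different since $\bar a\ne b$. By (G1) there is a cycle of length at most $6$, a contradiction. So $A\cap R=\emptyset$, and Lemma 5 and (14) again give probability at least $\kappa$ for $\Gamma(bc)$ together with $A\subseteq C$ and $R\cap C=\emptyset$. In that case Step 14 gives $a\in S$ and $bc\in M$. The neighbor $b$ of $c$ is covered by $bc$, and every other $z\in N(c)$ is covered because $f(z)\notin C$.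 So $W$ holds.

**Step 17. The events $Z$.** *For every edge $v_2v_3$ and every $v_1\in N(v_2)\setminus\{v_3\}$ there is $v_0\in N(v_1)\setminus\{v_2\}$ such that $v_0v_1v_2v_3$ is a path and $\Pr(Z(v_0,v_1,v_2,v_3))\ge\kappa$.* Here the frame chooses the fourth vertex. Work on $\Gamma(v_2v_3)$, so $\bar v_2=v_3$, and put $v_0=\bar v_1$. Then $v_0\ne v_2$ since $v_1\ne\bar v_2=v_3$, and $v_0\ne v_3$ since $v_1\ne\bar v_3=v_2$; so $v_0v_1v_2v_3$ is a path. Let $A=\emptyset$, and let $R$ consist of the $N_2$-edges at $v_0,v_1,v_2,v_3$ and of all $f(z)$ with $z\in(N(v_0)\cup N(v_3))\setminus\{v_1,v_2\}$. All these $z$ are within distance $3$ of $v_2v_3$, and $|R|\le4+2(\Delta-1)=2\Delta+2$. If $R\cap C=\emptyset$, then by Step 14 the $N_1$-edges $v_0v_1$ and $v_2v_3$ are in $M$, and every such $z$ is covered; $v_1$ and $v_2$ are covered as well. So $Z(\bar v_1,v_1,v_2,v_3)$ holds. By Lemma 5 and (14) this happens with probability at least $\frac1{2\Delta}(\frac\tau3)^2(1-\tau)^{6\Delta}$. On $\Gamma(v_2v_3)$ the vertex $\bar v_1$ takes at most $\Delta-1$ values, so some fixed $v_0$ gives probability at least $\frac1{2\Delta(\Delta-1)}(\frac\tau3)^2(1-\tau)^{6\Delta}\ge\kappa$.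

## 11. Exact marginals by simultaneous switches

**Step 18. A pair of switches for every edge.** This step fixes, for each edge $e$ and each sign, two switches whose effects add up to $\pm1_e$. Write $e=v_2v_3$. For the "$+$" pair take any path $v_0v_1v_2v_3$ and the switches $O(v_0,v_1,v_2,v_3)$ and $W(v_2,v_1,v_0)$; by (3) their effects add up to $1_e$. For the "$-$" pair take a path $v_0v_1v_2v_3$ as in Step 17 and the switches $Z(v_0,v_1,v_2,v_3)$ and $W(v_0,v_1,v_2)$; by (4) their effects add up to $-1_e$. By Steps 15–17 each of the corresponding events, which depend only on $M$, has probability at least $\kappa$. All vertices of the paths are within distance $2$ of $e$.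

**Step 19. Distant switches can be made simultaneously.** This step shows that the result is again a maximal matching. Suppose switches whose events hold for $M$ are performed simultaneously, at most one per edge, for edges $e$ at pairwise distance at least $7$. The paths of different switches are then at distance at least $7-2-2=3$. Each switch changes only edges of its own path and only the covering of vertices of its own path. In each of the three switches, the added edges have ends that were in $S$ or lost their matching edge. So the result is a matching.

It is maximal. Suppose $x,y$ are adjacent and both uncovered afterwards. They are not both in $S$, as $S$ is independent, so one of them, say $x$, is newly uncovered. By the definitions of $W$ and $Z$, $N(x)\cap S=\emptyset$. So $y\notin S$, and $y$ is newly uncovered too. Being adjacent, $x$ and $y$ lie on the same path. The only switch that uncovers two vertices is $Z$, and its vertices $v_0,v_3$ are not adjacent by girth, a contradiction.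

**Step 20. Coloring the edges by distance.** This step splits the edges into boundedly many classes to which Step 19 applies. At most $2\Delta^7$ vertices, hence at most $2\Delta^7\cdot\Delta=2\Delta^8$ edges, are within distance $6$ of a given edge. So the edges can be colored greedily with $m=2\Delta^8+1$ colors such that distinct edges of equal color are at distance at least $7$.

**Step 21. The correction.** This step completes the proof of Theorem A. Let $p$ be as in Theorem A and $r_e=p(e)-\Pr(e\in M)$. By Proposition 4, $|r_e|\le2\delta=\frac\kappa{2m}$. Choose, independently of $M$ and of each other, a uniform color $J$ and, for each edge $e$, one of the two switches of its pair by a fair coin (the "$+$" pair if $r_e\ge0$, the "$-$" pair otherwise) and a uniform $u_e\in[0,1]$. For every $e$ of color $J$, perform the chosen switch if its event $\mathcal E$ holds for $M$ and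
$$u_e\le\frac{2m|r_e|}{\Pr(\mathcal E)}.$$
The right side is at most $1$, because $2m|r_e|\le\kappa\le\Pr(\mathcal E)$. By Steps 19 and 20 the result $M''$ is always a maximal matching. Each of the two switches of the pair of $e$ is performed with probability
$$\frac1m\cdot\frac12\cdot\Pr(\mathcal E)\cdot\frac{2m|r_e|}{\Pr(\mathcal E)}=|r_e|,$$
which is the same for both, whatever the probabilities of their events are. Since simultaneous switches act on disjoint paths, their effects on the indicator vector add. By linearity of expectation, the pair of $e$ changes the vector of marginals by $|r_e|$ times the sum of its two effects, which is $r_e1_e$ by (3) and (4). Altogether the vector of marginals changes by $\sum_er_e1_e$, so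
$$\Pr(e\in M'')=\Pr(e\in M)+r_e=p(e)\qquad\text{for all }e\in E(G).$$
This proves Theorem A, and by Steps 1–3 it proves Theorems B and C. In particular, the conjecture is true. $\blacksquare$
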